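\title{Almost squares in almost all short intervals}

\begin{abstract}
An integer $n$ is a $(\theta,C)$-almost square if $n=ab$ with both factors within $Cn^{\theta}$ of $\sqrt n$. We prove that for $1/4<\theta\le 1/2$, $C>0$ and $\epsilon>0$, almost all intervals $[x-x^{1/2-\theta+\epsilon},x+x^{1/2-\theta+\epsilon}]$ contain a $(\theta,C)$-almost square. For $\theta<1/2$ the factor $x^{\epsilon}$ can be replaced by any function tending to infinity, and this is the exact threshold; for $\theta=1/2$ it can be replaced by $\psi\log x$ with any $\psi\to\infty$. The proof computes the variance of a smoothed count of differences of squares $m^2-k^2$. Fixing $m-m'$ and $k+k'$ turns the off-diagonal terms into sums over lattice points on lines, which are evaluated by Poisson summation. We also determine the pairs $(\theta,C)$ for which the statement holds for every $\epsilon>0$.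
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

A perfect square is a product of two equal integers. If the two factors are only required to be close to each other, we obtain a denser set of integers, and we may ask how short an interval can be and still contain one of them.

\begin{definition}\label{def:as}
Let $0\le\theta\le 1/2$ and $C>0$. An integer $n$ is a \emph{$(\theta,C)$-almost square} if $n=ab$ for some integers $a,b$ in the interval $[n^{1/2}-Cn^{\theta},\,n^{1/2}+Cn^{\theta}]$.
\end{definition}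

Only positive $n$ will occur below. The exponent $\theta$ measures how far the factors may stray from $\sqrt n$. If $\theta=0$ and $C<1/2$, then $|a-b|\le 2C<1$, so the almost squares are the squares. If $\theta=1/2$, then $|a|,|b|\le(1+C)\sqrt n$, hence also $|a|,|b|\ge\sqrt n/(1+C)$, and both factors merely have the order of $\sqrt n$.

Throughout, a property of $x$ holds for \emph{almost all} $x$ if, for every sufficiently large real $X$, it holds for all $x\in[X,2X]$ apart from a set of Lebesgue measure $o(X)$. It holds for \emph{almost no} $x$ if its negation holds for almost all $x$.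

A count suggests the right length. To form an almost square in $[X,2X]$ we have $O(X^{1/2})$ choices for $a$ and then $O(X^{\theta})$ choices for $b$. So there are $O(X^{1/2+\theta})$ almost squares in $[X,2X]$, and their mean spacing is at least of order $X^{1/2-\theta}$. If the products $ab$ were scattered like random points, an interval of half-length $\psi X^{1/2-\theta}$ would receive about $\psi$ of them and would rarely be empty once $\psi$ is large. This guess can fail in two ways.

\emph{The products may cluster.} Write $ab=m^2-k^2$ with $m=|a+b|/2$ and $k=|a-b|/2\le Cn^{\theta}$. The almost squares with a given $m$ form a \emph{row} that lies in a window of length about $C^2n^{2\theta}$ just below $m^2$. As $m$ runs through the multiples of $\frac12$, consecutive values of $m^2$ differ by $m+\frac14\approx\sqrt n$. For $\theta<1/4$ the windows cover a negligible part of the line. For $\theta=1/4$ they cover a proportion of about $\min(C^2,1)$. For $\theta>1/4$ each point lies in many windows.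

\emph{The products may coincide.} For $\theta=1/2$ the pairs $(a,b)$ fill a positive proportion of a multiplication table, in which many entries are repeated, and the number of distinct products is smaller than the number of pairs by a power of $\log X$ (Section~\ref{sec:limits}).

The following conjecture, from Chan's paper \cite{Chan}, avoids the first obstruction by assuming $\theta>1/4$ and absorbs the second in a factor $x^{\epsilon}$.

\begin{quote}
\textbf{Conjecture.} \emph{Let $1/4<\theta\le 1/2$, $C>0$ and $\epsilon>0$. For almost all $x$, the interval $[x-x^{1/2-\theta+\epsilon},\,x+x^{1/2-\theta+\epsilon}]$ contains a $(\theta,C)$-almost square.}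
\end{quote}

\subsection{Results}

We prove the conjecture in a quantitative form. We write $\operatorname{meas}$ for Lebesgue measure, $f\ll g$ or $f=O(g)$ for $|f|\le c\,g$ with a constant $c$, and $f\asymp g$ if $f\ll g\ll f$. Implied constants may depend on $\theta$, on $C$ and on three auxiliary functions fixed in Section~\ref{sec:variance}.

\begin{theorem}\label{thm:main}
Let $1/4<\theta<1/2$ and $C>0$. There is $X_0(\theta,C)$ such that for all $X\ge X_0$ and all real $\psi\ge1$, which may depend on $X$, the set of $x\in[X,2X]$ for which $[x-\psi X^{1/2-\theta},\,x+\psi X^{1/2-\theta}]$ contains no $(\theta,C)$-almost square has measure $\ll_{\theta,C}X/\psi$.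
\end{theorem}

\begin{theorem}\label{thm:half}
Let $C>0$. There is $X_0(C)$ such that for all $X\ge X_0$ and $1\le\psi\le X^{1/4}$, the set of $x\in[X,2X]$ for which $[x-\psi\log X,\,x+\psi\log X]$ contains no $(1/2,C)$-almost square has measure
\[
\ll_C X\Big(\frac1\psi+\frac{1}{\psi^{1/2}\log X}\Big).
\]
\end{theorem}

\begin{corollary}\label{cor:conj}
The conjecture is true. The exceptional set in $[X,2X]$ has measure $O(X^{1-\epsilon})$ if $1/4<\theta<1/2$ and $O(X/\log X)$ if $\theta=1/2$.
\end{corollary}

\begin{proof}
For $\theta<1/2$ take $\psi=X^{\epsilon}$ in Theorem~\ref{thm:main}, and note that $x^{1/2-\theta+\epsilon}\ge\psi X^{1/2-\theta}$ for $x\ge X$. For $\theta=1/2$ take $\psi=\log X$ in Theorem~\ref{thm:half}, and note that $x^{\epsilon}\ge(\log X)^2$ for $x\ge X$ and $X$ large.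
\end{proof}

The next theorem makes the count and the two obstructions precise. It is not used in the proof of the conjecture.

\begin{theorem}\label{thm:limits}
Let $C>0$.
\begin{enumerate}
\item[(a)] Let $0\le\theta\le1/2$, $X\ge1$ and $0<H\le X/2$. The set of $x\in[X,2X]$ for which $[x-H,x+H]$ contains a $(\theta,C)$-almost square has measure $O_C(HX^{1/2+\theta})$. Consequently, for $1/4<\theta<1/2$ and half-length $H=\psi(X)X^{1/2-\theta}$, almost all intervals $[x-H,x+H]$ contain a $(\theta,C)$-almost square if $\psi\to\infty$, and almost none do if $\psi\to0$.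
\item[(b)] Let $\theta=1/2$, $H=H(X)>0$ and $\delta_0=1-\frac{1+\log\log2}{\log2}=0.086\ldots$. Almost no interval $[x-H,x+H]$ contains a $(1/2,C)$-almost square if $H=o\big((\log X)^{\delta_0}(\log\log X)^{3/2}\big)$. Almost all do if $H/\log X\to\infty$.
\item[(c)] Let $0\le\theta\le1/2$. The assertion ``for every $\epsilon>0$, almost all intervals $[x-x^{1/2-\theta+\epsilon},\,x+x^{1/2-\theta+\epsilon}]$ contain a $(\theta,C)$-almost square'' is true if and only if $\theta=0$, or $\theta>1/4$, or $\theta=1/4$ and $C\ge1$.
\end{enumerate}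
\end{theorem}

Section~\ref{sec:variance} reduces Theorems~\ref{thm:main} and~\ref{thm:half} to a variance estimate, Proposition~\ref{prop:var}. Section~\ref{sec:lines} shows the idea of its proof on small examples, and Section~\ref{sec:proof} gives the proof. The theorems are deduced in Sections~\ref{sec:deduce} and~\ref{sec:limits}.

\section{Differences of squares and their variance}\label{sec:variance}

\subsection{Almost squares as differences of squares}

\begin{lemma}\label{lem:dos}
\begin{enumerate}
\item[(i)] If $n>0$ is a $(\theta,C)$-almost square, then $n=m^2-k^2$ with $m,k\in\frac12\mathbb Z$, $m>0$ and $0\le k\le Cn^{\theta}$.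
\item[(ii)] Let $m>k\ge0$ be such that $m-k$ and $m+k$ are integers, and let $n=m^2-k^2$. Then $n=(m-k)(m+k)$, and both factors differ from $\sqrt n$ by at most $k+\min\big(k,\,k^2/(2\sqrt n)\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Take $m=|a+b|/2$ and $k=|a-b|/2$. Since $a$ and $b$ lie in an interval of length $2Cn^{\theta}$, we have $k\le Cn^{\theta}$, and $m^2=n+k^2>0$.

(ii) From $n\le m^2=n+k^2\le(\sqrt n+k)^2$ we get $0\le m-\sqrt n\le k$. Also $m-\sqrt n=k^2/(m+\sqrt n)\le k^2/(2\sqrt n)$. Finally $|m\pm k-\sqrt n|\le k+(m-\sqrt n)$.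
\end{proof}

\begin{lemma}\label{lem:link}
Let $0\le\theta\le1/2$, $C>0$, $X>0$ and $0<K\le\frac C8X^{\theta}$. If $m\ge1$ and $0\le k\le 2K$ are integers and $n=m^2-k^2\ge X/2$, then $n$ is a $(\theta,C)$-almost square.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:dos}(ii) both factors are within $2k\le4K\le\frac C2X^{\theta}$ of $\sqrt n$, and $n^{\theta}\ge(X/2)^{\theta}\ge\frac12X^{\theta}$.
\end{proof}

A single row already approximates every $x$, by a greedy choice.

\begin{lemma}\label{lem:greedy}
Let $x\ge1$, $m=\lceil\sqrt x\,\rceil$ and $k=\lfloor\sqrt{m^2-x}\rfloor$. Then $0\le k<2x^{1/4}$ and $0\le m^2-k^2-x<2k+1$.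
\end{lemma}

\begin{proof}
Since $\sqrt x\le m<\sqrt x+1$, we have $0\le m^2-x<2\sqrt x+1\le3\sqrt x$, which bounds $k$. The second claim is $k^2\le m^2-x<(k+1)^2$.
\end{proof}

This reaches distance $O(x^{1/4})$, whereas the target $x^{1/2-\theta}$ is smaller when $\theta>1/4$. To do better we must use many rows at once. Let $k$ range over $(K,2K)$ and let $x\asymp X$. The rows that pass over $x$ are those with $K^2\le m^2-x\le4K^2$, and the corresponding range of $m$ has length about $3K^2/(2\sqrt x)$, which is of the order of
\[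
P=K^2/\sqrt X .
\]
Inside one row the gaps $(k+1)^2-k^2$ have order $K$. Thus $P$ rows, if they interleave evenly, leave gaps of order $K/P=\sqrt X/K$, and for $K\asymp X^{\theta}$ this is the target $X^{1/2-\theta}$. The problem is to show that the rows do interleave evenly near most $x$.

\subsection{The variance estimate}

We count the numbers $m^2-k^2$ near $x$ with smooth weights and show that the count is close to its mean in mean square. Fix nonnegative smooth functions, not identically zero: $\varphi$ with compact support in $(1,2)$, $W$ with compact support in $(-1,1)$, and $V$ supported in $[\frac12,\frac52]$ with $V=1$ on $[1,2]$. Let $X$ be large and let $K,H$ satisfy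
\begin{equation}\label{eq:range}
X^{1/4}\le K\le\tfrac1{10}\sqrt X,\qquad 1\le H\le\min(K^2,X/100).
\end{equation}
Besides $P$ we need the ratio of the sizes of $k$ and $m$,
\[
\delta=\frac K{\sqrt X}=\frac PK\le\frac1{10}.
\]
By \eqref{eq:range}, $1\le P\le K\le\sqrt X$. Define
\[
R(x)=\sum_{m\ge1}\ \sum_{k\in\mathbb Z}2m\,\varphi\Big(\frac kK\Big)W\Big(\frac{m^2-k^2-x}{H}\Big),\qquad M=HK\int\varphi\int W .
\]
The weight $2m$ is the Jacobian of $m\mapsto m^2$; it makes the continuous analogue of $R(x)$ independent of $x$. Indeed, for $x\ge X/2$,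
\begin{equation}\label{eq:mean}
\int_{\mathbb R}\int_0^{\infty}2\mu\,\varphi\Big(\frac\kappa K\Big)W\Big(\frac{\mu^2-\kappa^2-x}{H}\Big)\,d\mu\,d\kappa=M .
\end{equation}
To see this, fix $\kappa$ and substitute $y=\mu^2-\kappa^2$, $dy=2\mu\,d\mu$. Then $y$ runs over $(-\kappa^2,\infty)$, which contains the whole range $|y-x|<H$ because $x-H>0$. So the inner integral equals $\varphi(\kappa/K)\,H\int W$.

\begin{proposition}\label{prop:var}
For every integer $A\ge2$, uniformly in the range \eqref{eq:range},
\[
\int V\Big(\frac xX\Big)\big(R(x)-M\big)^2dx\ll_A XM^2\,\mathcal E_A,\qquad \mathcal E_A=\frac{\sqrt X}{KH}+\frac{\log(2P)}{H}+\frac1P+\delta^A .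
\]
\end{proposition}

The first term of $\mathcal E_A$ is the one that random points would give. Each pair $(m,k)$ carries weight $\asymp\sqrt X$, so $R(x)$ detects on average $\lambda\asymp M/\sqrt X\asymp KH/\sqrt X$ pairs, and a Poisson variable of mean $\lambda$ has variance $\lambda$, which is $1/\lambda$ times the square of the mean. The other three terms are explained in Section~\ref{sec:lines}. We use the proposition through Chebyshev's inequality.

\begin{corollary}\label{cor:cheb}
Let $0\le\theta\le1/2$, $C>0$ and $A\ge2$. Assume \eqref{eq:range} and $K\le\frac C8X^{\theta}$. Then the set of $x\in[X,2X]$ for which $[x-H,x+H]$ contains no $(\theta,C)$-almost square has measure $\ll_AX\mathcal E_A$.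
\end{corollary}

\begin{proof}
Let $x\in[X,2X]$ and $R(x)>0$. Then there are integers $m\ge1$ and $K<k<2K$ such that $n=m^2-k^2$ satisfies $|n-x|<H$. Hence $n\ge X-X/100\ge X/2$, and $n$ is an almost square by Lemma~\ref{lem:link}. So $R(x)=0$ at every exceptional $x$. There $(R(x)-M)^2=M^2$ and $V(x/X)=1$, so $M^2\operatorname{meas}\{x\in[X,2X]:R(x)=0\}$ is at most the integral in Proposition~\ref{prop:var}.
\end{proof}

\section{Lattice points on lines}\label{sec:lines}

Expanding $R(x)^2$ and integrating over $x$ produces a weighted count of quadruples $(m,k,m',k')$ with $m,m'\asymp\sqrt X$ and $k,k'\asymp K$ for which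
\[
h=(m^2-k^2)-(m'^2-k'^2)
\]
satisfies $|h|\le2H$. We want to show that this count is close to the corresponding volume. The difficulty is that the condition is thin. Changing $m'$ by $1$ moves $h$ by about $\sqrt X$, and changing $k'$ by $1$ moves it by about $K$. Both can be far larger than $H$, so no single one of the four sums can be replaced by an integral.

The way out is to look for directions in which $h$ does not move at all. In $h=(m-m')(m+m')-(k-k')(k+k')$, fix one factor of each product:
\[
p=m-m',\qquad q=k+k' .
\]
With $m=m'+p$ and $k=q-k'$,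
\begin{equation}\label{eq:h}
h=2pm'+2qk'+p^2-q^2 ,
\end{equation}
which is affine in $(m',k')$. We fix $k+k'$ rather than $k-k'$ because it never vanishes and always has order $K$; this is also why $\varphi$ is supported away from $0$. We can then solve \eqref{eq:h} for $k'$ and treat all pairs $(p,q)$ alike.

Recall the structure of the linear form. Let $q\ge1$ and $g=\gcd(p,q)$, so that $g=q$ if $p=0$. By B\'ezout's identity, $pm'+qk'$ takes exactly the values $gj$ with $j\in\mathbb Z$, and for each $j$ the integer solutions are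
\begin{equation}\label{eq:prog}
(m',k')=\Big(\mu_j+t\,\frac qg,\ \kappa_j-t\,\frac pg\Big),\qquad t\in\mathbb Z,
\end{equation}
where $(\mu_j,\kappa_j)$ is any one solution. So $\mathbb Z^2$ is foliated by parallel lines on which $h$ is constant, and consecutive lines have values of $h$ that differ by $2g$.

\begin{example}\label{ex:small}
For $(p,q)=(1,5)$ we have $g=1$ and $h=2m'+10k'-24$. Every even $h$ occurs. The line $h=0$ carries the points $(7,1),(12,0),(17,-1),\dots$ with step $(5,-1)$, which are the identities
\[
8^2-4^2=7^2-1^2,\qquad 13^2-5^2=12^2-0^2,\qquad 18^2-6^2=17^2-1^2 .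
\]
For $(p,q)=(2,6)$ we have $g=2$ and $h=4m'+12k'-32$. Only multiples of $4$ occur, and the step is $(3,-1)$; the points $(5,1)$ and $(8,0)$ give $7^2-5^2=5^2-1^2$ and $10^2-6^2=8^2-0^2$. Let us count the points with $|h|\le Y$ and $0<m'\le 3N$. On each line $m'$ runs through one residue class modulo $3$, so the line contributes exactly $N$ points, and there are $2\lfloor Y/4\rfloor+1$ lines. The region is a strip of horizontal length $3N$ and vertical height $2Y/12$, with area $NY/2$. The count $N(2\lfloor Y/4\rfloor+1)$ differs from the area by at most $N$, the content of one line. The two agree to first order when the strip contains many lines, and they do not when $Y$ is small compared with the gap $2g=4$.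
\end{example}

The same count works for all $p$ and $q\ge1$. Let $m'$ range over an interval of length $L$ and require $|h|\le Y$. There are $Y/g+O(1)$ lines, each with $gL/q+O(1)$ points, so the number of points is
\begin{equation}\label{eq:sharp}
\frac{LY}{q}+O\Big(\frac{gL}q+\frac Yg+1\Big),
\end{equation}
and $LY/q$ is the area of the strip. In our problem $L\asymp\sqrt X$, $q\asymp K$ and $Y=2H$. Relative to the main term, the three errors are $g/H$, $\delta/g$ and $\delta/H\le g/H$. This accounts for $\mathcal E_A$ as follows.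

\emph{Along the lines.} The relative error $\delta/g$ comes from the $O(1)$ uncertainty in the number of points on each line. One step \eqref{eq:prog} moves $m'$ by a fraction $O(\delta/g)$ of its range. We shall see that $|p|\ll P$, so it moves $k'$ by a fraction $O(P/(gK))=O(\delta/g)$ of its range as well. With smooth weights, Poisson summation improves the error to $\delta^A$.

\emph{Across the lines.} The relative error $g/H$ is the content of one line. There are $\ll PK$ pairs $(p,q)$, and Lemma~\ref{lem:gcd} bounds $\sum g$ by $K^2+KP\log(2P)$. Dividing by $PK\cdot H$ gives $\frac{\sqrt X}{KH}+\frac{\log(2P)}H$. The first part comes from $p=0$, where $g=q$ and $h=k'^2-k^2$. This case contains the diagonal $(m,k)=(m',k')$, and for $H<K$ nothing else, since $|k'-k|\,q\le2H<q$. The logarithm is the average of the divisor function over $p\ne0$.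

\emph{Over the pairs $(p,q)$.} It remains to replace the sums over $q$ and $p$ by integrals. These variables have ranges of length $\asymp K$ and $\asymp P$, so the relative errors are $1/K$ and $1/P$. This is the place where $\theta>1/4$ is needed: for $K\asymp X^{\theta}$ we have $P\asymp X^{2\theta-1/2}$. The requirement is real. If $K=o(X^{1/4})$ and $H=o(\sqrt X)$, then $R$ is supported within $4K^2+H=o(\sqrt X)$ of the squares $m^2$, and so vanishes at almost all $x$.

\section{Proof of the variance estimate}\label{sec:proof}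

Throughout this section \eqref{eq:range} holds. Put
\[
S_1=\int V\Big(\frac xX\Big)R(x)\,dx,\qquad S_2=\int V\Big(\frac xX\Big)R(x)^2dx,\qquad I_V=\int V\Big(\frac xX\Big)dx .
\]
The integral in Proposition~\ref{prop:var} is $S_2-2MS_1+M^2I_V$. Since $M\asymp HK$ and $1/K\le1/P$, it suffices to prove
\begin{equation}\label{eq:goal}
S_1=MI_V+O(XH),\qquad S_2=M^2I_V+O_A\big(XH^2K^2\mathcal E_A\big),
\end{equation}
because $M\cdot XH\asymp XH^2K^2/K$.

\subsection{Comparing sums with integrals}

\begin{lemma}\label{lem:tools}
Let $u$ be a smooth, compactly supported function on $\mathbb R$.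
\begin{enumerate}
\item[(i)] For $\lambda>0$ and $c\in\mathbb R$, $\ \big|\lambda\sum_{z\in c+\lambda\mathbb Z}u(z)-\int u\big|\le\lambda\int|u'|$.
\item[(ii)] For every integer $A\ge2$, $\ \sum_{t\in\mathbb Z}u(t)=\int u+O_A\big(\int|u^{(A)}|\big)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) For $J=[z,z+\lambda)$ we have $|\lambda u(z)-\int_Ju|\le\int_J|u(z)-u(y)|\,dy\le\lambda\int_J|u'|$. Sum over $z\in c+\lambda\mathbb Z$.

(ii) The Poisson summation formula states that $\sum_{t\in\mathbb Z}u(t)=\sum_{\ell\in\mathbb Z}\hat u(\ell)$, where $\hat u(\xi)=\int u(t)e^{-2\pi i\xi t}dt$. The term $\ell=0$ is $\int u$. Integrating by parts $A$ times gives $|\hat u(\ell)|\le(2\pi|\ell|)^{-A}\int|u^{(A)}|$ for $\ell\ne0$, and $\sum_{\ell\ne0}|\ell|^{-A}$ converges for $A\ge2$.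
\end{proof}

\subsection{The first moment}

Integration over $x$ smooths $W$ out to the scale $X$, so here the sums over $k$ and $m$ can be treated one at a time. Substituting $s=(n-x)/H$ with $n=m^2-k^2$,
\[
S_1=H\sum_{m\ge1}\sum_k2m\,\varphi\Big(\frac kK\Big)B\Big(\frac{m^2-k^2}X\Big),\qquad B(\nu)=\int V\Big(\nu-\frac HXs\Big)W(s)\,ds .
\]
Since $H/X\le1/100$, the function $B$ is supported in $[0.49,2.51]$, and $B,B'$ are bounded. Where the summand is nonzero, $k^2\le4K^2\le0.04X$, so $m^2\in[0.49X,2.55X]$ and $\frac12\sqrt X\le m\le2\sqrt X$; the same holds for real $m>0$ and real $k$.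

For fixed $m$, the function $\kappa\mapsto\varphi(\kappa/K)B((m^2-\kappa^2)/X)$ has derivative $\ll\frac1K+\frac KX\ll\frac1K$ and is supported in $[K,2K]$. By Lemma~\ref{lem:tools}(i), replacing $\sum_k$ by $\int d\kappa$ costs $O(1)$ for each $m$, and $O(H\sum_{m\le2\sqrt X}m)=O(XH)$ in total. Next, the function $\mu\mapsto2\mu\int\varphi(\kappa/K)B((\mu^2-\kappa^2)/X)\,d\kappa$ on $\mu>0$ is supported in $[\frac12\sqrt X,2\sqrt X]$ and has derivative $\ll K+\sqrt X\cdot K\cdot\frac{\sqrt X}X\ll K$. Replacing $\sum_m$ by $\int d\mu$ therefore costs $O(H\cdot K\sqrt X)=O(XH)$. What remains is $\int V(x/X)$ times the left side of \eqref{eq:mean}, and \eqref{eq:mean} applies because $V(x/X)=0$ for $x<X/2$. This proves the first half of \eqref{eq:goal}.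

\subsection{The second moment as a lattice sum}

For real $n'$ and $n=n'+h$, the substitution $s=(n'-x)/H$ gives
\begin{equation}\label{eq:U}
\int V\Big(\frac xX\Big)W\Big(\frac{n-x}H\Big)W\Big(\frac{n'-x}H\Big)dx=H\,U\Big(\frac{n'}X,\frac hH\Big),
\end{equation}
where $U(\nu,\tau)=\int V(\nu-\frac HXs)W(s)W(s+\tau)\,ds$. The function $U$ vanishes unless $\nu\in[0.49,2.51]$ and $|\tau|\le2$. Differentiation under the integral sign shows that each partial derivative of $U$ is bounded by a constant that depends only on its order and on $V,W$.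

To keep track of derivatives we measure each variable on its natural scale: $m,m'$ in units of $\sqrt X$, $k,k'$ in units of $K$, and $h$ in units of $H$. Put
\[
\Omega(u,u',v,v',\tau)=4uu'\,\varphi(v)\varphi(v')\,U\big(u'^2-\delta^2v'^2,\tau\big).
\]
Since $\delta\le\frac1{10}$, each partial derivative of $\Omega$ of order $a$ is $O_a(1)$ on the set $|u|,|u'|,|v|,|v'|\le2$, uniformly in $X,K,H$. For real $p,q,\mu,\kappa$ let $h=2p\mu+2q\kappa+p^2-q^2$ and
\begin{equation}\label{eq:Psi}
\Psi_{p,q}(\mu,\kappa)=X\,\Omega\Big(\frac{\mu+p}{\sqrt X},\frac{\mu}{\sqrt X},\frac{q-\kappa}K,\frac\kappa K,\frac hH\Big)\quad\text{if }\mu>0\text{ and }\mu+p>0,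
\end{equation}
and $\Psi_{p,q}(\mu,\kappa)=0$ otherwise. The linear map $(p,q,\mu,\kappa)\mapsto(m,k,m',k')=(\mu+p,\,q-\kappa,\,\mu,\,\kappa)$ is a bijection of $\mathbb Z^4$ and has determinant $\pm1$ on $\mathbb R^4$. In the variables on the right, for $m,m'>0$,
\begin{equation}\label{eq:Psi2}
\Psi_{p,q}(\mu,\kappa)=2m\cdot2m'\,\varphi\Big(\frac kK\Big)\varphi\Big(\frac{k'}K\Big)U\Big(\frac{m'^2-k'^2}X,\frac hH\Big),
\end{equation}
with $h=(m^2-k^2)-(m'^2-k'^2)$ as in \eqref{eq:h}. Expanding $R^2$ and using \eqref{eq:U}, we obtain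
\begin{equation}\label{eq:S2}
S_2=H\sum_{p,q\in\mathbb Z}\ \sum_{(m',k')\in\mathbb Z^2}\Psi_{p,q}(m',k') .
\end{equation}

\begin{lemma}\label{lem:supp}
The function $(p,q,\mu,\kappa)\mapsto\Psi_{p,q}(\mu,\kappa)$ is smooth on $\mathbb R^4$, and its support lies in the compact set $\mathcal B$ defined by
\[
|p|\le5P,\quad 2K\le q\le4K,\quad \mu,\ \mu+p\in[\tfrac12\sqrt X,2\sqrt X],\quad \kappa,\ q-\kappa\in[K,2K],\quad |h|\le2H .
\]
\end{lemma}

\begin{proof}
Suppose that \eqref{eq:Psi2} is nonzero, with $m,m'>0$. Then $k,k'\in[K,2K]$, so $q=k+k'\in[2K,4K]$ and $k^2,k'^2\le0.04X$. Also $|h|\le2H\le0.02X$ and $m'^2-k'^2\in[0.49X,2.51X]$. Hence $m'^2\in[0.49X,2.55X]$, and $m^2=(m'^2-k'^2)+h+k^2\in[0.47X,2.57X]$. So $m,m'\in[\frac12\sqrt X,2\sqrt X]$. Since $H\le K^2$,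
\[
|m^2-m'^2|=|h+k^2-k'^2|\le2H+3K^2\le5K^2,
\]
and therefore $|p|=|m^2-m'^2|/(m+m')\le5K^2/\sqrt X=5P$. The set $\mathcal B$ is a compact subset of the open set where the smooth formula \eqref{eq:Psi} holds, so the extension by zero is smooth.
\end{proof}

Derivatives of $\Psi$ vanish outside $\mathcal B$, and on $\mathcal B$ the first four arguments of $\Omega$ lie in $[-2,2]$. So every derivative below is estimated by the chain rule from the rates at which the five arguments of $\Omega$ move. From now on $p,q$ are restricted to $|p|\le5P$ and $2K\le q\le4K$.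

\begin{lemma}\label{lem:gcd}
Summing over integers $|p|\le5P$ and $2K\le q\le4K$, we have
\[
\sum_{p,q}1\ll PK,\qquad\sum_{p,q}\gcd(p,q)\ll K^2+KP\log(2P).
\]
\end{lemma}

\begin{proof}
There are at most $10P+1\le11P$ values of $p$, because $P\ge1$, and at most $2K+1\le3K$ values of $q$. The terms $p=0$ of the second sum give $\sum_qq\ll K^2$. For $p\ne0$, each divisor $g$ of $|p|$ divides at most $4K/g$ of the $q$, so $\sum_q\gcd(p,q)\le\sum_{g\mid p}g\cdot4K/g=4K\,d(|p|)$, where $d$ is the divisor function. Finally $\sum_{r\le y}d(r)=\sum_{a\le y}\lfloor y/a\rfloor\le y(1+\log y)$ for $y\ge1$, and we take $y=5P$.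
\end{proof}

We now pass from \eqref{eq:S2} to a fourfold integral in the three steps described in Section~\ref{sec:lines}.

\subsection{Along the lines}

Fix integers $p,q$, let $g=\gcd(p,q)$, and split $\mathbb Z^2$ into the progressions \eqref{eq:prog}. For real $t$ put
\[
\Phi_j(t)=\Psi_{p,q}\Big(\mu_j+t\,\frac qg,\ \kappa_j-t\,\frac pg\Big),
\]
so that the inner sum in \eqref{eq:S2} is $\sum_j\sum_{t\in\mathbb Z}\Phi_j(t)$. On the $j$th line, $h$ has the constant value $h_j=2gj+p^2-q^2$.

\begin{lemma}\label{lem:A}
$\displaystyle S_2=H\sum_{p,q}\sum_j\int\Phi_j(t)\,dt+O_A\big(XH^2K^2\delta^A\big)$.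
\end{lemma}

\begin{proof}
Along the line, the arguments of $\Omega$ in \eqref{eq:Psi} are affine functions of $t$. The first two have slope $q/(g\sqrt X)\le4\delta/g$. The next two have slopes of size $|p|/(gK)\le5P/(gK)=5\delta/g$. The last, which alone varies on the short scale $H$, is constant. Hence $\Phi_j^{(A)}\ll_AX(\delta/g)^A$. The first coordinate moves at speed $q/g\ge2K/g$ and must stay in an interval of length $\frac32\sqrt X$, so $\Phi_j$ is supported in an interval of length at most $g\sqrt X/K=g/\delta$. By Lemma~\ref{lem:tools}(ii),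
\[
\sum_{t\in\mathbb Z}\Phi_j(t)=\int\Phi_j+O_A\big(X(\delta/g)^{A-1}\big)=\int\Phi_j+O_A\big(X\delta^{A-1}\big).
\]
Only the $j$ with $|h_j|\le2H$ contribute, and there are at most $2H/g+1\le3H$ of them since $H\ge1$. By Lemma~\ref{lem:gcd} the total error is $\ll_AH\cdot PK\cdot H\cdot X\delta^{A-1}$, which equals $XH^2K^2\delta^A$ because $P=\delta K$.
\end{proof}

\subsection{Across the lines}

The line integrals are now to be summed over $j$, that is, over the values $h_j$. So we view the integral along a line as a function of the value $z$ that $h$ takes on it. For $q>0$ solve $2p\mu+2q\kappa+p^2-q^2=z$ for $\kappa$: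
\begin{equation}\label{eq:kappa}
\kappa=\kappa(p,q,\mu,z)=\frac{z-p^2+q^2-2p\mu}{2q}.
\end{equation}
With this $\kappa$, define for real $p$, $z$ and $q>0$
\begin{equation}\label{eq:D}
D(p,q,\mu,z)=\frac1{2q}\Psi_{p,q}(\mu,\kappa),\qquad \Lambda_{p,q}(z)=\int D(p,q,\mu,z)\,d\mu ,
\end{equation}
and let $G(p,q)=\iint\Psi_{p,q}(\mu,\kappa)\,d\mu\,d\kappa$. For fixed $p,q,\mu$ we have $d\kappa=dz/(2q)$, so
\begin{equation}\label{eq:G}
G(p,q)=\int\Lambda_{p,q}(z)\,dz=\iint D(p,q,\mu,z)\,d\mu\,dz .
\end{equation}
By Lemma~\ref{lem:supp}, $D$ is smooth, and for each $(p,q)$ it is supported in the rectangle $\frac12\sqrt X\le\mu\le2\sqrt X$, $|z|\le2H$, of area $6\sqrt XH$. On the support, $D=\frac X{2q}\Omega$ with last argument $z/H$.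

\begin{lemma}\label{lem:B}
$\displaystyle H\sum_{p,q}\sum_j\int\Phi_j\,dt=H\sum_{p,q}G(p,q)+O\Big(XH^2K^2\Big(\frac{\sqrt X}{KH}+\frac{\log(2P)}H\Big)\Big)$.
\end{lemma}

\begin{proof}
Parametrize the $j$th line by $\mu$, so that $dt=\frac gq\,d\mu$. This gives $\int\Phi_j\,dt=2g\,\Lambda_{p,q}(h_j)$. The $h_j$ form the progression $p^2-q^2+2g\mathbb Z$, so Lemma~\ref{lem:tools}(i) with $\lambda=2g$, together with \eqref{eq:G}, gives
\[
\sum_j\int\Phi_j\,dt=G(p,q)+O\Big(g\int|\Lambda_{p,q}'|\Big).
\]
Vary $z$ with $p,q,\mu$ fixed. The first two arguments of $\Omega$ do not move. Since $\partial\kappa/\partial z=1/(2q)$, the next two move at rate $1/(2qK)\le1/K^2\le1/H$; here $H\le K^2$ is used again. The last moves at rate $1/H$. Hence $\partial D/\partial z\ll\frac XK\cdot\frac1H$, and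
\[
\int|\Lambda'_{p,q}|\ll\sqrt XH\cdot\frac X{KH}=\frac X\delta .
\]
By Lemma~\ref{lem:gcd} the total error is $\ll H\frac X\delta\big(K^2+KP\log(2P)\big)$. Since $1/\delta=\sqrt X/K$ and $P/\delta=K$, this is the stated bound.
\end{proof}

\subsection{Over the pairs $(p,q)$}

The arithmetic has now disappeared: $G$ is a smooth function of real $p$ and $q$, supported in $|p|\le5P$, $2K\le q\le4K$. To differentiate it, the formula $G=\iint\Psi\,d\mu\,d\kappa$ is unsuitable, since at fixed $(\mu,\kappa)$ the argument $h/H$ moves at rate $2(\mu+p)/H\asymp\sqrt X/H$ when $p$ varies. In the second formula of \eqref{eq:G} this argument is $z/H$, which does not depend on $p$ or $q$.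

\begin{lemma}\label{lem:C}
$\displaystyle H\sum_{p,q}G(p,q)=H\iint G(p,q)\,dp\,dq+O\big(XH^2K^2/P\big)$.
\end{lemma}

\begin{proof}
Write \eqref{eq:kappa} as $\kappa=\frac q2+\frac{z-p^2-2p\mu}{2q}$. Then
\[
\frac{\partial\kappa}{\partial q}=\frac12-\frac1q\Big(\kappa-\frac q2\Big)=1-\frac\kappa q,\qquad\frac{\partial\kappa}{\partial p}=-\frac{\mu+p}q .
\]
On the support $0<\kappa<q$, so $\partial\kappa/\partial q$ and $\partial(q-\kappa)/\partial q=\kappa/q$ lie in $[0,1]$. When $q$ varies, the third and fourth arguments of $\Omega$ thus move at rate at most $1/K$, the others are fixed, and $X/(2q)$ has derivative $\ll X/K^2$. Hence $\partial D/\partial q\ll X/K^2$. When $p$ varies, the first argument moves at rate $1/\sqrt X\le1/P$, the third and fourth at rate $(\mu+p)/(qK)\le\sqrt X/K^2=1/P$, and the others are fixed. Hence $\partial D/\partial p\ll X/(KP)$. Integrating over the rectangle of area $O(\sqrt XH)$,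
\[
\frac{\partial G}{\partial q}\ll\frac{X^{3/2}H}{K^2},\qquad\frac{\partial G}{\partial p}\ll\frac{X^{3/2}H}{KP}.
\]
By Lemma~\ref{lem:tools}(i), replacing $\sum_q$ by $\int dq$ costs $\int|\partial G/\partial q|\,dq\ll X^{3/2}H/K$ for each of the $O(P)$ integers $p$, which is $O(PX^{3/2}H/K)=O(XHK)$ in total. Replacing $\sum_p$ by $\int dp$ in $\sum_p\int G\,dq$ then costs $\iint|\partial G/\partial p|\,dp\,dq\ll PK\cdot X^{3/2}H/(KP)=X^{3/2}H$. After multiplication by $H$ the two errors are $XH^2K^2/K$ and $XH^2K^2\cdot\sqrt X/K^2=XH^2K^2/P$, and $1/K\le1/P$.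
\end{proof}

\subsection{The main term}

The remaining term is $H\int_{\mathbb R^4}\Psi_{p,q}(\mu,\kappa)\,d\mu\,d\kappa\,dp\,dq$. Change variables to $(m,k,m',k')$, with Jacobian of absolute value $1$, and use \eqref{eq:Psi2} and \eqref{eq:U} in the reverse direction. The integral over $m,m'>0$ and $k,k'\in\mathbb R$ factors for each $x$, and the term becomes
\[
\int V\Big(\frac xX\Big)\Big(\int_{\mathbb R}\int_0^\infty2m\,\varphi\Big(\frac kK\Big)W\Big(\frac{m^2-k^2-x}H\Big)dm\,dk\Big)^2dx=M^2I_V
\]
by \eqref{eq:mean}, with no error. Together with Lemmas~\ref{lem:A}, \ref{lem:B} and~\ref{lem:C}, this proves the second half of \eqref{eq:goal}, and with it Proposition~\ref{prop:var}.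

\begin{remark}\label{rem:A1}
If part (i) of Lemma~\ref{lem:tools} is used in place of part (ii) in the proof of Lemma~\ref{lem:A}, the same computation gives the error term with $A=1$. Since $\delta\to0$ in both applications in the proof of Corollary~\ref{cor:conj}, this would already give an exceptional set of measure $o(X)$. Higher values of $A$ serve to bring the term $\delta^A$ below $1/\psi$.
\end{remark}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:half}}\label{sec:deduce}

In both proofs $c=\min(C/8,1/10)$ and $X$ is large in terms of $\theta$ and $C$.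

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Take $K=cX^{\theta}$, the largest order that Lemma~\ref{lem:link} allows, and $H=\psi X^{1/2-\theta}$. Then $P=c^2X^{2\theta-1/2}$ and $\delta=cX^{\theta-1/2}$. The term $1/P$ in $\mathcal E_A$ does not decrease as $\psi$ grows, so we treat large $\psi$ separately.

\emph{Case $1\le\psi\le X^{2\theta-1/2}$.} Here $1\le H\le X^{\theta}\le\min(c^2X^{2\theta},X/100)$, and $X^{1/4}\le K\le\frac1{10}\sqrt X$ because $\frac14<\theta<\frac12$. So \eqref{eq:range} holds. The first three terms of $\mathcal E_A$ are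
\[
\frac{\sqrt X}{KH}=\frac1{c\psi},\qquad\frac{\log(2P)}H\ll\frac{\log X}{\psi X^{1/2-\theta}}\ll\frac1\psi,\qquad\frac1P=\frac{X^{1/2-2\theta}}{c^2}\le\frac1{c^2\psi},
\]
where the second bound uses $\theta<\frac12$. Choose an integer $A=A(\theta)\ge2$ with $A(\frac12-\theta)\ge2\theta-\frac12$, which is possible since $\theta<\frac12$. Then $\delta^A\le X^{-A(1/2-\theta)}\le X^{1/2-2\theta}\le1/\psi$. Corollary~\ref{cor:cheb} gives the bound $O(X/\psi)$.

\emph{Case $\psi>X^{2\theta-1/2}$.} Now $H>X^{\theta}\ge10K$, and there are no exceptional $x$. Given $x\in[X,2X]$, take $m,k$ from Lemma~\ref{lem:greedy}. Then $k<2(2X)^{1/4}\le2K$ because $\theta>\frac14$, and $n=m^2-k^2\ge x\ge X$, so $n$ is an almost square by Lemma~\ref{lem:link}. Moreover $0\le n-x<4K+1\le5K\le H$.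
\end{proof}

For $\theta=1/2$ two things change. The half-length $H$ is no longer a power of $X$, so the term $\log(2P)/H$ dominates and forces $H/\log X\to\infty$. Also, the choice $K=c\sqrt X$ would make $\delta$ a constant: the lines would carry boundedly many points when $g$ is bounded, and the term $\delta^A$ would not tend to $0$. We therefore take $K$ slightly smaller.

\begin{proof}[Proof of Theorem~\ref{thm:half}]
If $\psi<c^{-2}$, then $X/\psi>c^2X$ and the bound is trivial. Let $c^{-2}\le\psi\le X^{1/4}$, and take $K=\psi^{-1/2}\sqrt X$ and $H=\psi\log X$. Then $X^{3/8}\le K\le c\sqrt X$ and $1\le H\le X^{1/4}\log X\le\min(K^2,X/100)$, since $K^2\ge X^{3/4}$. So \eqref{eq:range} and $K\le\frac C8X^{1/2}$ hold. We have $P=\sqrt X/\psi$ and $\delta=\psi^{-1/2}$. With $A=2$,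
\[
\frac{\sqrt X}{KH}=\frac1{\psi^{1/2}\log X},\qquad\frac{\log(2P)}H\ll\frac1\psi,\qquad\frac1P=\frac\psi{\sqrt X}\le\frac1\psi,\qquad\delta^2=\frac1\psi,
\]
where the third bound uses $\psi\le X^{1/4}$. Corollary~\ref{cor:cheb} completes the proof.
\end{proof}

\section{Sparsity, coincidences and clustering}\label{sec:limits}

We prove Theorem~\ref{thm:limits}. The negative statements all rest on one remark: the set of $x$ for which $[x-H,x+H]$ meets a given set $S$ is the $H$-neighborhood of $S$. If $S$ has $N$ points, this neighborhood has measure at most $2HN$.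

\begin{proof}[Proof of (a)]
An almost square in $[x-H,x+H]$ with $x\in[X,2X]$ lies in $[X/2,3X]$. If $n=ab$ is one, with $a,b$ as in Definition~\ref{def:as}, then $|a|\le\sqrt n+Cn^{\theta}\ll\sqrt X$ and $|a-b|\le2Cn^{\theta}\ll X^{\theta}$. As $X\ge1$, there are $O(X^{1/2+\theta})$ such pairs $(a,b)$, and the bound follows. For $H=\psi X^{1/2-\theta}$ with $\psi\to0$ it is $O(\psi X)=o(X)$. The case $\psi\to\infty$ is Theorem~\ref{thm:main}.
\end{proof}

\begin{proof}[Proof of (b)]
We use a theorem of Ford \cite{Ford}: for large $N$, the number of distinct products $ab$ with integers $1\le a,b\le N$ is $\asymp N^2(\log N)^{-\delta_0}(\log\log N)^{-3/2}$. Every $(1/2,C)$-almost square in $[X/2,3X]$ equals $|a||b|$ with $1\le|a|,|b|\le(1+C)\sqrt{3X}$; absolute values are needed because for $C>1$ both factors may be negative. So there are $\ll X(\log X)^{-\delta_0}(\log\log X)^{-3/2}$ such almost squares. If $H=o\big((\log X)^{\delta_0}(\log\log X)^{3/2}\big)$, then $H\le X/2$ for large $X$, and their $H$-neighborhood has measure $o(X)$. If $H/\log X\to\infty$,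 apply Theorem~\ref{thm:half} with $\psi=\min(X^{1/4},H/\log X)\to\infty$, and note that $\psi\log X\le H$.
\end{proof}

\begin{remark}\label{rem:log}
Part (b) shows that the term $\log(2P)/H$ cannot be deleted from Proposition~\ref{prop:var}. With $H=\log\log X$, $K=H^{-1/2}\sqrt X$ and $A=2$, the other three terms are $H^{-1/2}$, $H/\sqrt X$ and $H^{-1}$. They tend to $0$, yet almost no interval of half-length $\log\log X$ contains a $(1/2,C)$-almost square.
\end{remark}

\begin{proof}[Proof of (c)]
The case $\theta>1/4$ is Corollary~\ref{cor:conj}.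

\emph{The case $\theta=0$.} Perfect squares are $(0,C)$-almost squares, and $0\le\lceil\sqrt x\,\rceil^2-x<2\sqrt x+1\le x^{1/2+\epsilon}$ for large $x$. So the assertion holds, without exceptions.

\emph{The case $0<\theta<1/4$.} Take $0<\epsilon<\theta$ and put $H=(2X)^{1/2-\theta+\epsilon}=o(\sqrt X)$. Suppose that the interval around $x\in[X,2X]$ contains an almost square $n$. Then $|n-x|\le H$ and $n\le3X$. Write $n=m^2-k^2$ as in Lemma~\ref{lem:dos}(i), so that $k^2\le C^2(3X)^{2\theta}=o(\sqrt X)$. Then $m\ll\sqrt X$, which leaves $O(\sqrt X)$ choices of $m\in\frac12\mathbb Z$, and $|x-m^2|\le H+k^2=o(\sqrt X)$ uniformly. Such $x$ form a set of measure $o(X)$, so the assertion fails.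

\emph{The case $\theta=1/4$, $C<1$.} Take $0<\epsilon<1/4$ and put $H=(2X)^{1/4+\epsilon}=o(\sqrt X)$. Let $x$, $n=m^2-k^2$ be as before. Now $k^2\le C^2\sqrt n\le C^2m$, so
\[
x\in[m^2-C^2m-H,\ m^2+H],\qquad X-H\le m^2\le2X+H+C^2\sqrt{3X}.
\]
There are $O(\sqrt X)$ such $m\in\frac12\mathbb Z_{>0}$, so the terms $2H$ contribute $o(X)$ to the total length of these intervals. The sum of all $m\in\frac12\mathbb Z_{>0}$ with $m\le Y$ is $\frac12\sum_{\ell\le2Y}\ell=Y^2+O(Y)$, so the sum of the admissible $m$ is $(2X-X)+o(X)$. The set of such $x$ has measure at most $(C^2+o(1))X$, and the exceptional set has measure at least $(1-C^2-o(1))X$. The assertion fails because $C<1$.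

\emph{The case $\theta=1/4$, $C\ge1$.} We run the greedy construction of Lemma~\ref{lem:greedy} with $m\in\frac12\mathbb Z$. This halves the distance to the next $m^2$, to at most about $\sqrt x$, so that $k$ is at most about $x^{1/4}$. At $C=1$ there is no room to spare, and we discard the $x$ that lie far below $m^2$.

Fix $\epsilon>0$ and $\eta\in(0,1)$. The intervals $I_m=((m-\frac12)^2,m^2]$, $m\in\frac12\mathbb Z_{>0}$, partition $(0,\infty)$ and have lengths $|I_m|=m-\frac14$. Those contained in $[X,2X]$ number $O(\sqrt X)$ and cover $[X,2X]$ up to measure $O(\sqrt X)$. For such $m$ let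
\[
J_m=\{x:\ 1\le m^2-x\le(1-\eta)(m-\tfrac12)\}\subset I_m .
\]
Then $|J_m|=(1-\eta)(m-\frac12)-1\ge(1-\eta)|I_m|-2$ for large $X$, so the union of these $J_m$ has measure at least $(1-\eta)X-O(\sqrt X)$.

Let $x\in J_m$. Since $\sqrt x>m-\frac12$, we have $1\le m^2-x\le(1-\eta)\sqrt x$. Let $k\ge0$ be the largest element of $m+\mathbb Z$ with $k^2\le m^2-x$; it exists because $m+\mathbb Z$ contains $0$ or $\frac12$ and $m^2-x\ge1$. Then $m-k$ and $m+k=(m-k)+2k$ are integers, and $n=m^2-k^2$ satisfies
\[
0\le n-x<(k+1)^2-k^2=2k+1\le2x^{1/4}+1\le x^{1/4+\epsilon}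
\]
for large $X$. Moreover $k\le\sqrt{1-\eta}\,x^{1/4}\le\sqrt{1-\eta}\,n^{1/4}$, so $k^2/(2\sqrt n)\le\frac12$. By Lemma~\ref{lem:dos}(ii) both factors of $n$ are within $\sqrt{1-\eta}\,n^{1/4}+\frac12\le n^{1/4}\le Cn^{1/4}$ of $\sqrt n$ once $X$ is large in terms of $\eta$. Thus no $x\in J_m$ is exceptional, and the exceptional set has measure at most $(\eta+o(1))X$. Since $\eta$ is arbitrary, the measure is $o(X)$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chan}
Tsz Ho Chan, \emph{Finding almost squares VI}, arXiv:1412.8057 (2014).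

\bibitem{Ford}
K. Ford, \emph{The distribution of integers with a divisor in a given interval}, Ann. of Math. 168 (2008).

\end{thebibliography}
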